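# The line bundle mean curvature flow below phase $(n-1)\frac{\pi}{2}$

## 1. One real variable: the flow always converges

Let $q\in\mathbb R$ and let $\phi_0$ be a smooth $2\pi$-periodic function on $\mathbb R$. Consider
$$\phi_t=\arctan(q+\phi_{xx})-\arctan q,\qquad \phi|_{t=0}=\phi_0. \tag{1}$$
This is the simplest instance of the flow studied in these notes, and nothing goes wrong with it. The proof uses three textbook facts, which serve us throughout.

1. **Fact 1.** A strictly parabolic fully nonlinear equation $v_t=H(y,D^2v)$ with $H$ smooth and smooth initial data on a closed manifold has a short-time solution that is smooth up to $t=0$ (e.g. Lunardi, *Analytic Semigroups and Optimal Regularity in Parabolic Problems*, Ch. 8).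
2. **Fact 2.** The weak and strong maximum principles. In particular, on a closed manifold, a solution of a linear parabolic equation without zeroth-order term has nonincreasing maximum and nondecreasing minimum in space.
3. **Fact 3.** The parabolic Evans–Krylov, Schauder and Krylov–Safonov estimates (e.g. Lieberman, *Second Order Parabolic Differential Equations*). The counterexample, which is our main goal, does not use this fact.

**Proposition 1.** For every $q$ and every $\phi_0$, the solution of (1) exists for all time and converges in $C^\infty$ to a constant.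

*Proof.* Let $[0,T)$ be the maximal interval of existence and put $\lambda=q+\phi_{xx}$. Differentiating (1) twice,
$$\lambda_t=(\arctan\lambda)_{xx}=\frac{\lambda_{xx}}{1+\lambda^2}-\frac{2\lambda\lambda_x}{(1+\lambda^2)^2}\,\lambda_x. \tag{2}$$
Regard the coefficients as known smooth functions. This is a linear parabolic equation for $\lambda$ without zeroth-order term, so $\min\lambda|_{t=0}\le\lambda\le\max\lambda|_{t=0}$.

Now $v=\phi_t$ is bounded and satisfies $v_t=\frac{1}{1+\lambda^2}v_{xx}$, with coefficient $\frac1{1+\lambda^2}=\cos^2(v+\arctan q)$ bounded below by some $a_0>0$. The Krylov–Safonov Hölder estimate bounds a Hölder norm of $v$, hence of the coefficient. Schauder estimates, iterated, bound all derivatives of $v$ on $[t',T)$ for each $t'\in(0,T)$, uniformly in $T$. Since $\lambda=\tan(v+\arctan q)$, all derivatives of $\lambda$ are bounded too. If $T<\infty$, then $\phi=\phi_0+\int v\,dt$ would extend smoothly to $t=T$ and could be continued by Fact 1. So $T=\infty$.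

Put $m=\lambda-q=\phi_{xx}$. It has mean zero, so by (2) and the Poincaré inequality on the circle of length $2\pi$,
$$\frac{d}{dt}\int m^2=2\int m\,(\arctan\lambda)_{xx}=-2\int\frac{m_x^2}{1+\lambda^2}\le-2a_0\int m_x^2\le-2a_0\int m^2 .$$
So $m\to0$ exponentially in $L^2$, and by interpolation with the derivative bounds also in every $C^k$. Then $\phi_t=\arctan(q+m)-\arctan q\to0$ exponentially in every $C^k$, so $\phi$ converges in $C^\infty$. The limit has $\phi_{xx}=0$, so it is constant. $\square$

Look at why this was easy. The nonlinear term in (2) contains the factor $\lambda_x^2$, which vanishes at a maximum of $\lambda$. In several variables the quantity to control is again a second derivative, say $u_{11}$. At a spatial maximum of $u_{11}$ we know $u_{111}=u_{112}=0$, but nothing is said about $u_{122}$. What does this free third derivative do?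

## 2. The flow on a Kähler manifold

Let $X$ be a compact complex manifold of dimension $n\ge2$ with a Kähler form $\alpha$, and let $\hat\chi$ be a closed real $(1,1)$-form, not necessarily Kähler. For $\phi\in C^\infty(X;\mathbb R)$ put $\chi_\phi=\hat\chi+\sqrt{-1}\partial\bar\partial\phi$, and let $A[\phi]=\alpha^{-1}\chi_\phi$, i.e. $A[\phi]^i{}_j=\alpha^{i\bar k}(\chi_\phi)_{j\bar k}$. This is an $\alpha$-Hermitian endomorphism with real eigenvalues $\lambda_1,\dots,\lambda_n$.

**Definition (phase).** $\Theta(A[\phi])=\sum_i\arctan\lambda_i\in(-n\frac\pi2,n\frac\pi2)$.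

Assume $Z:=\int_X(\alpha+\sqrt{-1}\hat\chi)^n\ne0$. Let $\hat\Theta$ be the angle determined mod $2\pi$ by $Ze^{-\sqrt{-1}\hat\Theta}\in\mathbb R_{>0}$. Throughout, $\hat\Theta$ can be and is chosen in $((n-1)\frac\pi2,n\frac\pi2)$. Since $(\alpha+\sqrt{-1}\chi_\phi)^n=\prod_i(1+\sqrt{-1}\lambda_i)\,\alpha^n$ and $Z$ depends only on the cohomology classes,
$$Z=\int_X\prod_i(1+\lambda_i^2)^{1/2}\,e^{\sqrt{-1}\,\Theta(A[\phi])}\,\alpha^n\qquad\text{for every }\phi. \tag{3}$$

**Definition (dHYM metric).** $\phi$ is a deformed Hermitian Yang–Mills (dHYM) metric if $\Theta(A[\phi])=\hat\Theta$ on $X$.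

**Definition (almost calibrated).** $\mathcal H=\{\phi\in C^\infty(X;\mathbb R):\Theta(A[\phi])>\hat\Theta-\frac\pi2\text{ on }X\}$.

**Definition ($C$-subsolution, Collins–Jacob–Yau).** $\underline\phi\in C^\infty(X;\mathbb R)$ is a $C$-subsolution if at every point and for every $j$ the eigenvalues $\mu_i$ of $A[\underline\phi]$ satisfy $\sum_{i\ne j}\arctan\mu_i>\hat\Theta-\frac\pi2$.

**Definition (flow).** The line bundle mean curvature flow (LBMCF) starting from $\phi_0$ is
$$\frac{\partial\phi_t}{\partial t}=\Theta(A[\phi_t])-\hat\Theta,\qquad\phi_t|_{t=0}=\phi_0. \tag{4}$$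
It is strictly parabolic, so Fact 1 applies to it.

To get a feeling for these pointwise conditions, take $n=2$ and $\hat\Theta=\frac{2\pi}3$. The $C$-subsolution condition says that both angles $\arctan\mu_1,\arctan\mu_2$ exceed $\frac\pi6$. The angles $(\frac\pi3,\frac\pi3)$ satisfy it and have phase $\hat\Theta$. The angles $(\frac\pi4,\frac\pi4)$ satisfy it but have phase $\frac\pi2\neq\hat\Theta$. The condition for $\mathcal H$ says that the phase exceeds $\frac\pi6$. The angles $(\frac{4\pi}9,-\frac\pi{18})$ have phase $\frac{7\pi}{18}$, so they are allowed in $\mathcal H$; yet the phase is below $(n-1)\frac\pi2=\frac\pi2$ and one eigenvalue is negative. A dHYM metric is always a $C$-subsolution in our range, because $\sum_{i\ne j}\arctan\mu_i=\hat\Theta-\arctan\mu_j>\hat\Theta-\frac\pi2$.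

Section 1 is the flow on a product torus with $\alpha=\frac{\sqrt{-1}}4\sum_jdz_j\wedge d\bar z_j$, $\hat\chi=\frac{\sqrt{-1}}4\sum_jq_jdz_j\wedge d\bar z_j$, $\hat\Theta=\sum_j\arctan q_j$ and $\phi=\phi(x_1)$, where $x_1=\operatorname{Re}z_1$ has period $2\pi$. Indeed $\partial_{z_1}\partial_{\bar z_1}\phi=\frac14\phi''$, so $A[\phi]=\operatorname{diag}(q_1+\phi'',q_2,\dots,q_n)$ and (4) becomes (1) with $q=q_1$.

The known result, from Collins–Jacob–Yau, Remark 7.4, is this: if $\hat\Theta\in((n-1)\frac\pi2,n\frac\pi2)$ and there is a $C$-subsolution $\underline\phi$ with $\Theta(A[\underline\phi])>(n-1)\frac\pi2$, then the LBMCF with $\phi_0=\underline\phi$ exists for all time and converges to the dHYM metric in $C^\infty$. The problem, posed in Ryosuke Takahashi, "Tan-concavity property for Lagrangian phase operators and applications to the tangent Lagrangian phase flow", arXiv:2002.05132 (2020), is whether the hypercritical condition $\Theta(A[\phi_0])>(n-1)\frac\pi2$ can be replaced by $\phi_0\in\mathcal H$. That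 is: for every $X,\alpha,\hat\chi$ as above admitting a $C$-subsolution, and every $\phi_0\in\mathcal H$, does the LBMCF exist for all time and converge to the dHYM metric in $C^\infty$?

The answer is no.

**Theorem A (counterexamples).** Let $n\ge2$, $\hat\Theta\in((n-1)\frac\pi2,n\frac\pi2)$, $\varepsilon>0$, $T_0>0$. There are a complex torus $X=\mathbb C^n/\Gamma$, a flat Kähler form $\alpha$, and a constant-coefficient Kähler form $\hat\chi$ with $\arg\int_X(\alpha+\sqrt{-1}\hat\chi)^n=\hat\Theta$ (mod $2\pi$) and $\Theta(\alpha^{-1}\hat\chi)=\hat\Theta$ (so $\underline\phi=0$ is a dHYM metric and a $C$-subsolution), and there is $\phi_0\in\mathcal H$ with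
$$\Theta(A[\phi_0])>(n-1)\tfrac\pi2-\varepsilon\quad\text{on }X,$$
such that no smooth solution of the LBMCF starting from $\phi_0$ exists on $X\times[0,T_0]$.

So the statement in the problem is false for every $n\ge2$ and every $\hat\Theta\in((n-1)\frac\pi2,n\frac\pi2)$, and already long-time existence fails. For any $c<(n-1)\frac\pi2$, the condition $\Theta(A[\phi_0])>c$ together with $\phi_0\in\mathcal H$ is not sufficient (take $\varepsilon=(n-1)\frac\pi2-c$). The next theorem, which the negative answer does not need, shows that on flat tori $(n-1)\frac\pi2$ is the exact threshold.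

**Theorem B.** Let $X=\mathbb C^n/\Gamma$, let $\alpha$ be a constant-coefficient Kähler form, $\hat\chi$ any closed real $(1,1)$-form, and $\hat\Theta\in((n-1)\frac\pi2,n\frac\pi2)$. If $\Theta(A[\phi_0])\ge(n-1)\frac\pi2$ on $X$, then the LBMCF starting from $\phi_0$ exists for all time and converges in $C^\infty$ to a dHYM metric.

**Notation.** For a real symmetric or Hermitian matrix $M$ put $F(M)=\operatorname{tr}\arctan M$, a smooth function with differential $E\mapsto\operatorname{tr}((I+M^2)^{-1}E)$. Since $(I+M^2)^{-1}$ is positive with eigenvalues at most $1$, for $2\times2$ matrices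
$$|F(M+E)-F(M)|\le2\|E\|\quad\text{(operator norm)}. \tag{5}$$
The "angles" of $M$ are the $\arctan$ of its eigenvalues, so $F(M)$ is the sum of the angles. We write $F^{ij}$ or $F^{i\bar j}$ for the first derivatives of $F$; this matrix is positive definite. Two solutions $\phi,\phi'$ of the flow on a flat torus satisfy $v_t=B^{i\bar j}v_{i\bar j}$ for $v=\phi-\phi'$, with $B^{i\bar j}=\int_0^1F^{i\bar j}(\theta A[\phi]+(1-\theta)A[\phi'])\,d\theta$ positive definite (in coordinates with $\alpha_{j\bar k}=\delta_{jk}$). So solutions are unique and compare by the maximum principle.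

## 3. Concavity and the proof of Theorem B

We first see what makes the hypercritical case work on flat tori, since this shows what must be broken.

**Step 1: constant coefficients.** Choose complex linear coordinates in which $\alpha$ has matrix $I$. The class of $\hat\chi$ on the torus contains a constant real $(1,1)$-form $\chi_c$, and by the $\partial\bar\partial$-lemma $\hat\chi=\chi_c+\sqrt{-1}\partial\bar\partial\psi$. Replacing $\phi$ by $\phi+\psi$ changes neither $\chi_\phi$ nor the flow equation, so we may assume $\hat\chi=\chi_c$. Then $A[\phi]$ is the Hermitian matrix $\chi_c+(\phi_{i\bar j})$.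

**Step 2: strict inequality.** The purpose is to gain room. A smooth solution exists for short time. Differentiating (4) in $t$ gives
$$\Theta_t=L\Theta,\qquad L=F^{i\bar j}\partial_i\partial_{\bar j}.$$
By the strong minimum principle, either $\Theta>(n-1)\frac\pi2$ for all $t>0$, or $\Theta\equiv(n-1)\frac\pi2$ up to some positive time. In the second case (3) gives $\arg Z\equiv(n-1)\frac\pi2$ mod $2\pi$, impossible since $\hat\Theta-(n-1)\frac\pi2\in(0,\frac\pi2)$. So after restarting at a small positive time we may assume $\min\Theta(A[\phi_0])>(n-1)\frac\pi2$.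

**Step 3: positivity and concavity.** If $\Theta>(n-1)\frac\pi2$, then since each of the other $n-1$ angles is below $\frac\pi2$, every angle is at least $\Theta-(n-1)\frac\pi2>0$, so all $\lambda_i>0$. On positive matrices $F$ is concave. More generally, if $f$ is concave on an interval, $\operatorname{tr}f$ is concave on Hermitian matrices with spectrum there: let $M=\theta M_0+(1-\theta)M_1$ with $0\le\theta\le1$ and orthonormal eigenvectors $\epsilon_i$. Then
$$\operatorname{tr}f(M)=\sum_if(\langle\epsilon_i,M\epsilon_i\rangle)\ge\theta\sum_if(\langle\epsilon_i,M_0\epsilon_i\rangle)+(1-\theta)\sum_if(\langle\epsilon_i,M_1\epsilon_i\rangle),$$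
and $f(\langle\epsilon_i,M_0\epsilon_i\rangle)\ge\langle\epsilon_i,f(M_0)\epsilon_i\rangle$ by Jensen for the spectral weights of $M_0$ at $\epsilon_i$; likewise for $M_1$. Summing over $i$ gives the claim. Apply this to $f=\arctan$, concave on $[0,\infty)$.

**Step 4: a stationary solution.** This gives $C^0$ control. The average of $A[\phi_0]$ over $X$ is $\chi_c$, so $\chi_c>0$, and by Jensen $F(\chi_c)>(n-1)\frac\pi2$. By (3) with the constant form, $F(\chi_c)\equiv\hat\Theta$ mod $2\pi$. Both numbers lie in $((n-1)\frac\pi2,n\frac\pi2)$, so $F(\chi_c)=\hat\Theta$. Constants are therefore stationary solutions, and comparison gives $\min\phi_0\le\phi_t\le\max\phi_0$.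

**Step 5: second derivatives.** Work on the maximal interval $[0,T)$. By the minimum principle $\Theta\ge\min\Theta(A[\phi_0])$ for all $t$, so by Step 3
$$\lambda_i\ge\lambda_0:=\tan\big(\min\Theta(A[\phi_0])-(n-1)\tfrac\pi2\big)>0 .$$
Let $\nu$ be a constant real unit vector. All coefficients are constant, so
$$\partial_t\,\partial_\nu^2\phi=\partial_\nu^2F(A)=L\,\partial_\nu^2\phi+D^2F(A)[\partial_\nu A,\partial_\nu A]\le L\,\partial_\nu^2\phi, \tag{6}$$
by concavity on positive matrices. Hence $\partial_\nu^2\phi\le K:=\max_{X,\nu}\partial_\nu^2\phi_0$ for all $t$ and all $\nu$. Let $\xi\in\mathbb C^n$ be the unit vector with $\partial_\xi=\frac12(\partial_\nu-\sqrt{-1}\partial_{J\nu})$. Then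
$$\lambda_0\le\xi^j\bar\xi^k(\chi_\phi)_{j\bar k}=\xi^j\bar\xi^k(\chi_c)_{j\bar k}+\tfrac14(\partial_\nu^2\phi+\partial_{J\nu}^2\phi)\le\|\chi_c\|+\tfrac K2=:\Lambda_0 .$$
As $\nu$ is arbitrary, $\lambda_0\le\lambda_i\le\Lambda_0$. The left inequality with $\partial_{J\nu}^2\phi\le K$ gives $\partial_\nu^2\phi\ge-4\|\chi_c\|-K$. So the full real Hessian of $\phi$ is bounded uniformly in $t$. As $\phi$ is bounded and each $\partial_\nu\phi$ vanishes at a maximum point of $\phi$, $D\phi$ is bounded too. Finally $\phi_t$ solves $(\phi_t)_t=L\phi_t$, so $|\phi_t|\le\max|\phi_t(\cdot,0)|$.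

**Step 6: higher derivatives and long-time existence.** Evans–Krylov needs a concave uniformly elliptic operator, so we modify $\arctan$ off the range of the $\lambda_i$. Let $0\le\zeta\le1$ be a smooth cutoff on $\mathbb R$ with $\zeta=1$ on $[\lambda_0,\Lambda_0]$ and $\operatorname{supp}\zeta\subset[\frac{\lambda_0}2,2\Lambda_0]$. Let $\tilde f$ be the smooth function with $\tilde f=\arctan$ on $[\lambda_0,\Lambda_0]$ and $\tilde f''=\zeta\arctan''$ on $\mathbb R$. Since $\arctan''\le0$ on $\operatorname{supp}\zeta$, $\tilde f''\le0$. To the right, $\tilde f'$ decreases to at least $\arctan'(2\Lambda_0)=\frac1{1+4\Lambda_0^2}$; to the left it increases to at most $\arctan'(\frac{\lambda_0}2)\le1$. So $\frac1{1+4\Lambda_0^2}\le\tilde f'\le1$. Hence $\tilde F=\operatorname{tr}\tilde f$ is smooth, concave and uniformly elliptic on all Hermitian matrices. The map $D^2\phi\mapsto\chi_c+(\phi_{i\bar j})$ is affine; its linear part takes a nonnegative real matrix $S$ to a nonnegative Hermitian matrix of trace $\frac14\operatorname{tr}S$.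 So $\tilde F$ becomes a smooth, concave, uniformly elliptic function of the real Hessian, and $\phi_t=\tilde F-\hat\Theta$ along the flow. With the bounds of Steps 4 and 5, the interior parabolic Evans–Krylov estimate and Schauder theory bound all derivatives of $\phi$ on $X\times[t',T)$ for every $t'\in(0,T)$, uniformly in $T$. If $T<\infty$, $\phi$ extends smoothly to $t=T$, and Fact 1 continues it past $T$; the pieces fit smoothly, since the equation determines all time derivatives at $T$ from the spatial ones. So $T=\infty$, with uniform bounds for $t\ge1$.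

**Step 7: convergence.** The function $v=\phi_t=\Theta-\hat\Theta$ satisfies $v_t=Lv$, uniformly parabolic. Write $M(t),m(t)$ for the maximum and minimum of $v(\cdot,t)$. The Krylov–Safonov Harnack inequality on $[t,t+1]$, applied to the nonnegative solutions $M(t)-v$ and $v-m(t)$, gives a fixed $C>1$ with
$$M(t)-m(t+\tfrac12)\le C\,(M(t)-M(t+1)),\qquad M(t+\tfrac12)-m(t)\le C\,(m(t+1)-m(t)).$$
Add: $\operatorname{osc}v(t)\le\operatorname{osc}v(t)+\operatorname{osc}v(t+\frac12)\le C(\operatorname{osc}v(t)-\operatorname{osc}v(t+1))$. So $\operatorname{osc}v(t+1)\le(1-\frac1C)\operatorname{osc}v(t)$, and $\operatorname{osc}_Xv(\cdot,t)\le C'e^{-ct}$ for some $C',c>0$. Next, by (3),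
$$0=\operatorname{Im}\big(e^{-\sqrt{-1}\hat\Theta}Z\big)=\int_X\prod_i(1+\lambda_i^2)^{1/2}\sin(\Theta-\hat\Theta)\,\alpha^n .$$
Both $\Theta$ and $\hat\Theta$ lie in $((n-1)\frac\pi2,n\frac\pi2)$, so $|\Theta-\hat\Theta|<\frac\pi2$, and therefore $v(\cdot,t)$ has a zero for each $t$. Hence $|v|\le C'e^{-ct}$, so $\phi$ converges uniformly as $t\to\infty$, and by the uniform derivative bounds in $C^\infty$, to some $\phi_\infty$ with $\Theta(A[\phi_\infty])=\hat\Theta$. This proves Theorem B. $\blacksquare$

## 4. What one negative eigenvalue does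

Suppose now only $\phi_0\in\mathcal H$. The sensible first attempt is to repeat Section 3. The lower bound on $\Theta$ survives, but a phase below $(n-1)\frac\pi2$ allows a negative eigenvalue, and then inequality (6) fails. With $A=\operatorname{diag}(\lambda_1,\lambda_2)$ and $\partial_\nu A=\delta E_{22}$, where $E_{22}=\operatorname{diag}(0,1)$,
$$D^2F(A)[\delta E_{22},\delta E_{22}]=\delta^2\arctan''(\lambda_2)=-\frac{2\lambda_2\delta^2}{(1+\lambda_2^2)^2},$$
which is positive as soon as $\lambda_2<0$.

Is this a failure of the method or of the flow? Test it on a local model. Let $u(x_1,x_2,t)$ solve $u_t=F(D^2u)+\text{const}$, and at the origin at $t=0$ let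
$$D^2u=\operatorname{diag}(\lambda_1,\lambda_2),\quad \lambda_1>\lambda_2,\quad u_{111}=u_{112}=0,\quad u_{122}=\delta\ne0,\quad u_{1111}=0,\quad u_{1122}=-2N\delta^2 .$$
Here $u_{122}$ is the derivative left free at a maximum of $u_{11}$. Since $F^{ij}=\operatorname{diag}(\frac1{1+\lambda_1^2},\frac1{1+\lambda_2^2})$ at the origin,
$$\partial_tu_{11}=\frac{u_{1111}}{1+\lambda_1^2}+\frac{u_{1122}}{1+\lambda_2^2}-\frac{2\lambda_2\delta^2}{(1+\lambda_2^2)^2}=\frac{2\delta^2}{1+\lambda_2^2}\Big(\frac{-\lambda_2}{1+\lambda_2^2}-N\Big). \tag{7}$$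
This is positive exactly when $N<\frac{-\lambda_2}{1+\lambda_2^2}$. On the other hand, suppose $\lambda_1$ is the largest eigenvalue in a neighborhood, i.e. $\lambda_1I-D^2u\ge0$. Along the $x_2$-axis, $\lambda_1-u_{11}=N\delta^2x_2^2+O(x_2^3)$, $u_{12}=\delta x_2+O(x_2^2)$ and $\lambda_1-u_{22}=\lambda_1-\lambda_2+O(x_2)$. Nonnegativity of the determinant forces $N(\lambda_1-\lambda_2)\ge1$. There is room for $N$, with strict inequality in both conditions, exactly when
$$\frac1{\lambda_1-\lambda_2}<\frac{-\lambda_2}{1+\lambda_2^2}\iff 1+\lambda_2^2<-\lambda_1\lambda_2+\lambda_2^2\iff\lambda_1\lambda_2<-1 .$$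
In terms of angles $\theta_i=\arctan\lambda_i$, this says $\cos(\theta_1-\theta_2)<0$, that is, $\theta_1-\theta_2>\frac\pi2$.

So locally the largest eigenvalue can grow even at its own maximum. When $\theta_1$ is near $\frac\pi2$, a slightly negative $\theta_2$ is enough, and the phase $\theta_1+\theta_2$ of such a model is just below $\frac\pi2$: the number $(n-1)\frac\pi2$ for $n=2$ appears.

But growth at one instant is not a singularity. We need $\theta_1$ to reach $\frac\pi2$ in finite time, and there $u_{11}=\infty$, so no Taylor expansion is available. The condition $\theta_1-\theta_2>\frac\pi2$ suggests the remedy: it involves only the difference of angles, so it does not change if we subtract the same $\sigma$ from all angles. With $\sigma=\frac\pi4$ the angle $\frac\pi2$ becomes $\frac\pi4$, an eigenvalue equal to $1$. The geometry behind this is that for data depending only on real parts the flow is Lagrangian mean curvature flow of the gradient graph $\{(x,Du(x))\}$ in $\mathbb R^m\times\mathbb R^m$. Rotating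 this space keeps the flow and shifts the angles. In the rotated picture a smooth flow can push an eigenvalue past $1$; in the original picture the Lagrangian turns past the vertical, and the potential ceases to exist. The rest of the notes makes this rigorous.

## 5. Rotating gradient graphs

Let $\sigma\in(-\frac\pi2,\frac\pi2)$, $c=\cos\sigma$, $s=\sin\sigma$, and let $\Lambda\subset\mathbb R^m$ be a lattice. Let $u\in C^\infty(\mathbb R^m\times[0,T])$ satisfy $Du(x+\ell,t)=Du(x,t)+Q\ell$ for $\ell\in\Lambda$, with a constant symmetric matrix $Q$. Assume $cI+sD^2u>0$ everywhere. (A time-independent $u$ is allowed.) Put $p=Du$ and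
$$Y=cx+sp,\qquad P=-sx+cp .$$

**Lemma 2.** The map $(x,t)\mapsto(Y(x,t),t)$ is a diffeomorphism of $\mathbb R^m\times[0,T]$. Define $\bar u$ by
$$\bar u(Y(x,t),t)=u-s^2\,x\cdot p+\tfrac{sc}2(|p|^2-|x|^2). \tag{8}$$
Then, at corresponding points,
$$D\bar u=P,\qquad\bar u_t=u_t,\qquad D^2\bar u=(-sI+cD^2u)(cI+sD^2u)^{-1}.$$
The angles of $D^2\bar u$ are those of $D^2u$ minus $\sigma$. Moreover $D\bar u(y+\bar\ell)=D\bar u(y)+\bar Q\bar\ell$ for $\bar\ell\in\bar\Lambda=(cI+sQ)\Lambda$, where $\bar Q=(-sI+cQ)(cI+sQ)^{-1}$.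

**Step 1: diffeomorphism.** $D^2u$ is $\Lambda$-periodic in $x$, so by compactness $D_xY=cI+sD^2u\ge\kappa_0I$ for some $\kappa_0>0$. Integrating along segments, $(Y(x,t)-Y(x',t))\cdot(x-x')\ge\kappa_0|x-x'|^2$, hence $|Y(x,t)-Y(x',t)|\ge\kappa_0|x-x'|$. So $Y(\cdot,t)$ is injective with closed image. The image is open by the inverse function theorem, so it is $\mathbb R^m$. Smoothness of the inverse in $(y,t)$ follows from the implicit function theorem.

**Step 2: derivatives of $\bar u$.** Differentiate (8) in $(x,t)$ with $du=p\cdot dx+u_t\,dt$: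
$$d(\bar u\circ Y)=p\cdot dx+u_t\,dt-s^2(x\cdot dp+p\cdot dx)+sc(p\cdot dp-x\cdot dx).$$
Since $1-s^2=c^2$ and
$$P\cdot dY=(-sx+cp)\cdot(c\,dx+s\,dp)=-sc\,x\cdot dx-s^2x\cdot dp+c^2p\cdot dx+sc\,p\cdot dp,$$
we get $d(\bar u\circ Y)=P\cdot dY+u_t\,dt$. By Step 1, $(Y,t)$ are coordinates, so $D\bar u=P$ and $\bar u_t=u_t$. Differentiating $D\bar u(Y)=P$ in $x$ gives $D^2\bar u\,(cI+sD^2u)=-sI+cD^2u$.

**Step 3: angles.** $D^2\bar u$ is a function of the matrix $D^2u$. If $\theta\in(-\frac\pi2,\frac\pi2)$ is an angle of $D^2u$, the new eigenvalue is $\frac{-s+c\tan\theta}{c+s\tan\theta}=\tan(\theta-\sigma)$. The hypothesis $c+s\tan\theta>0$ means $\cos(\theta-\sigma)>0$. As $\theta-\sigma\in(-\pi,\pi)$, this gives $\theta-\sigma\in(-\frac\pi2,\frac\pi2)$, so $\theta-\sigma$ is the new angle.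

**Step 4: periodicity.** We have $Y(x+\ell)=Y(x)+(cI+sQ)\ell$ and $P(x+\ell)=P(x)+(-sI+cQ)\ell$. Since $Du-Qx$ is periodic, $cI+sQ$ is the average of $cI+sD^2u$ over a fundamental domain of $\Lambda$, so it is positive and in particular invertible. With $\bar\ell=(cI+sQ)\ell$ the last claim follows. $\square$

**Remark 3.** If $Du(x+\ell)=Du(x)+Q\ell$ for all $\ell\in\Lambda$, then $\tilde u=u-\frac12x^TQx$ has $\Lambda$-periodic gradient. So $\tilde u(x+\ell)-\tilde u(x)$ is a constant, additive in $\ell$, hence equal to $d\cdot\ell$ for some $d\in\mathbb R^m$. Thus $u-\frac12x^TQx-d\cdot x$ is $\Lambda$-periodic.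

**Example.** Let $u=\frac12x^TQx$ with $Q=\operatorname{diag}(q_1,q_2)$, $q_i>-1$, and $\sigma=\frac\pi4$. Then $\bar u$ has constant Hessian $\operatorname{diag}(\frac{q_i-1}{q_i+1})$. All its eigenvalues are below $1$, and they tend to $1$ as $q_i\to\infty$.

## 6. A periodic profile that touches $D^2w\le I$

We now build the rotated initial data: a function $w$ on $\mathbb R^2$, quadratic plus $2\pi\mathbb Z^2$-periodic, that realizes the model of Section 4 at the origin with $\lambda_1=1$, $\lambda_2=\gamma<-1$, and small perturbations $w_\tau$ with $D^2w_\tau<I$ strictly everywhere.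

**Step 1: parameters.** Given are $n,\hat\Theta,\varepsilon$. Choose $a\in(0,\frac\pi2)$ so close to $\frac\pi2$ that
$$(n-2)(\tfrac\pi2-a)<\tfrac\varepsilon2,\qquad\hat\Theta_2:=\hat\Theta-(n-2)a\in(\tfrac\pi2,\pi),$$
which is possible since $\hat\Theta-(n-2)\frac\pi2\in(\frac\pi2,\pi)$. Put $\omega=\hat\Theta_2-\frac\pi2\in(0,\frac\pi2)$, and choose $\rho>0$ with
$$2\rho\le\min\{\tfrac\pi2-\omega,\ \tfrac\pi4,\ \tfrac\varepsilon2\}. \tag{9}$$
Put $\gamma=-\tan(\frac\pi4+\rho)$. As $0<\rho<\frac\pi4$, this is finite and $\gamma<-1$. Section 4 with $\lambda_1=1,\lambda_2=\gamma$ says that we may fix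
$$\frac1{1+|\gamma|}<N<\frac{|\gamma|}{1+\gamma^2}; \tag{10}$$
directly, $1+\gamma^2<|\gamma|(1+|\gamma|)$ because $|\gamma|>1$.

As $\eta\to0$, $\omega-\arctan(1-\frac32\eta)\to\omega-\frac\pi4<\frac\pi4$. So choose $\eta\in(0,\frac\rho{16}]$ with $\omega-\arctan(1-\frac32\eta)<\frac\pi4$; this number is also $>-\frac\pi4$, as $\omega>0$. Put
$$\bar G=\tan\big(\omega-\arctan(1-\tfrac32\eta)\big)\in(-1,1),$$
so $\gamma<-1<\bar G<1$, and fix $\gamma_+\in(\bar G,1)$. The number $\bar G$ is forced: the average Hessian of $w$ will be $\bar Q=\operatorname{diag}(1-\frac32\eta,\bar G)$, whose phase must be $\omega$ for the final form $\hat\chi$ to have the prescribed phase.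

**Step 2: functions of $y$.** We want $w_{22}\approx\gamma$ near $y=0$, with $w_{22}$ below $1$ and of mean $\bar G$. We claim there are $r\in(0,1)$ and a smooth $2\pi$-periodic $G$ with
$$\gamma\le G\le\gamma_+,\qquad G=\gamma\text{ for }|y|\le r\ (\text{mod }2\pi),\qquad\text{mean of }G=\bar G .$$
Put $\mu=\frac{\bar G-\gamma}{\gamma_+-\gamma}\in(0,1)$. For $r$ small there is a smooth $2\pi$-periodic $\psi_0:\mathbb R\to[0,1]$ that vanishes for $|y|\le r$ and equals $1$ for $2r\le|y|\le\pi$; its mean $\mu_0$ is at least $1-\frac{2r}\pi\ge\mu$. Then $G=\gamma+(\gamma_+-\gamma)\frac\mu{\mu_0}\psi_0$ works. Let $g''=G$, with the affine part chosen so that $g=\frac12\bar Gy^2+{}$periodic; this is possible because $G-\bar G$ has mean zero. Let $b\ge0$ be smooth and $2\pi$-periodic, supported (mod $2\pi$) in $|y|<r$, with $b=\frac12y^2$ near $0$. Put $h=N(b')^2$.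

**Step 3: functions of $x$.** Put $\mathsf c=1-\cos x\in[0,2]$; it vanishes to second order at $x=0$, so $\mathsf c^2=O(x^4)$. Since $\mathsf c^2=\frac32-2\cos x+\frac12\cos2x$, the functions
$$f=\tfrac12(1-\tfrac32\eta)x^2-2\eta\cos x+\tfrac\eta8\cos2x,\qquad k=\tfrac43\cos x-\tfrac1{12}\cos2x-\tfrac54,$$
$$\beta(x)=\int_0^x\big(1-\tfrac25\mathsf c^3\big)\,dx'$$
satisfy
$$f''=1-\eta\mathsf c^2,\qquad k''=-\big(1-\tfrac23\mathsf c^2\big),\qquad\beta'=1-\tfrac25\mathsf c^3,\qquad\beta''=-\tfrac65\mathsf c^2\sin x .$$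
The mean of $\mathsf c^3=1-3\cos x+3\cos^2x-\cos^3x$ is $\frac52$, so $\beta$ is $2\pi$-periodic. Also
$$\beta(0)=k(0)=k'(0)=0,\quad\beta'(0)=1,\quad\beta''(0)=0,\quad k''(0)=-1,\quad|k|\le\tfrac43+\tfrac1{12}+\tfrac54\le3 .$$

Each function has its job. $f''$ touches $1$ only at $x\in2\pi\mathbb Z$, very flatly, so $w_{1111}=0$ at the origin. $\beta$ will produce $w_{122}=\delta$; its derivative must have mean zero, so it cannot be $1$ everywhere, and its second derivative carries the factor $\mathsf c^2$, so that $1-f''=\eta\mathsf c^2$ can absorb it. $k$ has second derivative $-1$ near $x=0$, so it lowers $w_{11}$ where that is needed; it must be raised elsewhere, again only by a multiple of $\mathsf c^2$.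

**Step 4: the profile.** For $\delta>0$ and $\tau\ge0$ put
$$w_\tau(x,y)=f(x)+g(y)+\delta\,\beta(x)b(y)+\delta^2k(x)h(y)+\tau k(x),\qquad w:=w_0 . \tag{11}$$
Then $w_\tau=\frac12(x,y)\bar Q(x,y)^T+{}$a $2\pi\mathbb Z^2$-periodic function, with $\bar Q=\operatorname{diag}(1-\frac32\eta,\bar G)$ independent of $\delta$ and $\tau$. Below, $C$ denotes constants independent of $\delta,\tau\le1$.

**Claim 4.** If $\delta>0$ is small enough and then $0<\tau\le\tau_0$ with $\tau_0$ small, then $D^2w_\tau<I$ everywhere and $F(D^2w_\tau)>-2\rho$ everywhere.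

*Proof that $D^2w_\tau<I$.* From the formulas of Step 3,
$$1-(w_\tau)_{11}=\mathsf c^2\big[\eta+\tfrac65\delta b\sin x-\tfrac23(\delta^2h+\tau)\big]+\delta^2h+\tau\ \ge\ \tfrac\eta2\mathsf c^2+\delta^2N(b')^2+\tau, \tag{12}$$
as soon as $\frac65\delta\max b+\frac23\delta^2\max h\le\frac\eta4$ and $\frac23\tau\le\frac\eta4$. Since $h'=2Nb'b''$,
$$(w_\tau)_{22}=G+\delta\beta b''+\delta^2kh'',\qquad(w_\tau)_{12}=\delta\beta'b'+\delta^2k'h'=\delta b'\,(\beta'+2\delta Nk'b'').$$

If $y\notin\operatorname{supp}b$, the Hessian is diagonal with entries at most $1-\tau$, by (12), and $G\le\gamma_+<1$.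

Otherwise $|y|\le r$ (mod $2\pi$), where $G=\gamma$. Then $1-(w_\tau)_{22}\ge D:=1-\gamma-C\delta>0$ for $\delta$ small. Since $1-(w_\tau)_{11}\ge\tau>0$, it suffices that the determinant of $I-D^2w_\tau$ be positive, and for this it suffices that
$$\big(\tfrac\eta2\mathsf c^2+\delta^2N(b')^2+\tau\big)D>\delta^2(b')^2(\beta'+2\delta Nk'b'')^2 . \tag{13}$$

- If $\mathsf c^3\le5$, then $-1\le\beta'\le1$. By (10), $N(1-\gamma)=N(1+|\gamma|)>1$, so for $\delta$ small $ND\ge(1+C\delta)^2\ge(\beta'+2\delta Nk'b'')^2$. Thus the term $\delta^2N(b')^2D$ alone dominates the right side, and (13) is strict because $\tau D>0$.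
- If $\mathsf c^3>5$, then $\mathsf c^2>2$, and for $\delta$ small the right side of (13) is at most $C\delta^2<\eta D\le\frac\eta2\mathsf c^2D$.

*Proof of the phase bound.* Write $D^2w_\tau=\operatorname{diag}\big(1-\eta\mathsf c^2-\tau(1-\frac23\mathsf c^2),\,G\big)+E$ with $E$ symmetric, $\|E\|\le C\delta$. The first diagonal entry is at least $1-4\eta-\tau$, since $\mathsf c^2\le4$; the second is at least $\gamma$. As $\arctan$ is increasing and $1$-Lipschitz and $\arctan\gamma=-\frac\pi4-\rho$, (5) gives
$$F(D^2w_\tau)\ge\tfrac\pi4-4\eta-\tau+\arctan\gamma-2\|E\|=-\rho-4\eta-\tau-2\|E\|>-2\rho,$$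
because $4\eta\le\frac\rho4$, and $2\|E\|\le\frac\rho4$, $\tau\le\frac\rho4$ for $\delta,\tau$ small. $\square$

Fix such a $\delta$ from now on.

**Claim 5.** At the origin $w_{11}=1$ and $\partial_1^2\big(F(D^2w)\big)>0$.

*Proof.* This is (7) with $\lambda_1=1,\lambda_2=\gamma$; we check the ingredients. Near $0$ we have $b=\frac12y^2$, $h=Ny^2$ and $g''=\gamma$, so
$$w=f(x)+g(y)+\tfrac\delta2\beta(x)y^2+\delta^2Nk(x)y^2 .$$
At the origin $w_{11}=f''(0)=1$, $w_{12}=0$ and $w_{22}=\gamma+\delta\beta(0)+2\delta^2Nk(0)=\gamma$. Next $w_{111}=f'''(0)=0$ and $w_{112}=0$, while $w_{122}=\delta\beta'(0)+2\delta^2Nk'(0)=\delta$. Finally $w_{1111}=f''''(0)=0$ because $\mathsf c^2=O(x^4)$, and $w_{1122}=\delta\beta''(0)+2\delta^2Nk''(0)=-2N\delta^2$.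

Consider the curve of matrices $x\mapsto D^2w(x,0)$. Its value at $x=0$ is $\operatorname{diag}(1,\gamma)$ and its derivative there is $\delta E_{22}$. Both are diagonal, so the second-order term of $F$ is $\delta^2\arctan''(\gamma)$. The second derivative of the curve enters only through its diagonal entries $w_{1111},w_{1122}$, since $F^{12}=0$ at $\operatorname{diag}(1,\gamma)$. Therefore
$$\partial_1^2F(D^2w)(0)=\frac{w_{1111}}2+\frac{w_{1122}}{1+\gamma^2}-\frac{2\gamma\delta^2}{(1+\gamma^2)^2}=\frac{2\delta^2}{1+\gamma^2}\Big(\frac{|\gamma|}{1+\gamma^2}-N\Big)>0$$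
by (10). $\square$

## 7. A smooth flow whose Hessian exceeds $I$

The function $w$ satisfies $D^2w\le I$ (let $\tau\to0$ in Claim 4), with $w_{11}=1$ at the origin. We flow it in the rotated picture, where nothing is singular.

The Hessian $D^2w$ is $2\pi\mathbb Z^2$-periodic. By Fact 1, applied on $\mathbb R^2/2\pi\mathbb Z^2$ to the equation for $U-w$, there is $U$ on $\mathbb R^2\times[0,t_0]$, smooth up to $t=0$, with $U-w$ being $2\pi\mathbb Z^2$-periodic, solving
$$U_t=F(D^2U)+\tfrac\pi2-\hat\Theta_2,\qquad U(\cdot,0)=w. \tag{14}$$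
Differentiating (14) twice in the first variable at $t=0$, Claim 5 gives $\partial_tU_{11}(0,0)=\partial_1^2(F(D^2w))(0)>0$, and $U_{11}(0,0)=1$. After decreasing $t_0$,
$$U_{11}(0,t)>1\qquad\text{for all }t\in(0,t_0]. \tag{15}$$

We cannot rotate $w$ itself back by $-\frac\pi4$: the hypothesis $I-D^2w>0$ of Lemma 2 fails at the origin. This is why the $w_\tau$, with $\tau>0$, are needed. They are legitimate data, and $w_\tau\to w$.

## 8. Tori carrying the rotated profiles

**Step 1: rotate $w_\tau$.** Let $0<\tau\le\tau_0$. As $D^2w_\tau<I$, Lemma 2 with $\sigma=-\frac\pi4$ (so $cI+sD^2w_\tau=\frac1{\sqrt2}(I-D^2w_\tau)$) applies to $w_\tau$ with lattice $2\pi\mathbb Z^2$ and matrix $\bar Q$. Call the result $u_0^\tau$. Its angles are those of $D^2w_\tau$ plus $\frac\pi4$, so $F(D^2u_0^\tau)=F(D^2w_\tau)+\frac\pi2$ at corresponding points, and Claim 4 gives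
$$F(D^2u_0^\tau)>\tfrac\pi2-2\rho. \tag{16}$$
Moreover $Du_0^\tau(x+\ell)=Du_0^\tau(x)+Q\ell$ for $\ell\in\Lambda$, where
$$\Lambda=\tfrac1{\sqrt2}(I-\bar Q)\,2\pi\mathbb Z^2,\qquad Q=(I+\bar Q)(I-\bar Q)^{-1}, \tag{17}$$
with $Q$ diagonal. Both are independent of $\tau$. The angles of $Q$ are $\arctan(1-\frac32\eta)+\frac\pi4$ and $\arctan\bar G+\frac\pi4$. Both lie in $(0,\frac\pi2)$, and by the choice of $\bar G$ their sum is $\omega+\frac\pi2=\hat\Theta_2$. By Remark 3, choose $d_\tau\in\mathbb R^2$ so that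
$$\phi_0^\tau:=u_0^\tau-\tfrac12x^TQx-d_\tau\cdot x\quad\text{is }\Lambda\text{-periodic.}$$

**Step 2: the torus and the forms.** Let $z_j=x_j+\sqrt{-1}\,x_j'$ on $\mathbb C^n$, $\Gamma=(\Lambda\oplus\mathbb Z^{n-2})+\sqrt{-1}\,\mathbb Z^n$, $X=\mathbb C^n/\Gamma$, and
$$\alpha=\tfrac{\sqrt{-1}}4\sum_jdz_j\wedge d\bar z_j,\quad\hat\chi=\tfrac{\sqrt{-1}}4\sum_jq_j\,dz_j\wedge d\bar z_j,\quad(q_j)=(Q_{11},Q_{22},\tan a,\dots,\tan a).$$
All $q_j>0$, so $\hat\chi$ is Kähler. We have $(\alpha+\sqrt{-1}\hat\chi)^n=\prod_j(1+\sqrt{-1}q_j)\,\alpha^n$, so the integral has argument $\sum_j\arctan q_j=\hat\Theta_2+(n-2)a=\hat\Theta$. Thus $\Theta(\alpha^{-1}\hat\chi)=\hat\Theta$, so $\underline\phi=0$ is a dHYM metric. It is a $C$-subsolution, since $\sum_{i\ne j}\arctan q_i=\hat\Theta-\arctan q_j>\hat\Theta-\frac\pi2$.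

**Step 3: the initial datum lies in $\mathcal H$.** On functions of the real parts, $\partial_{z_j}\partial_{\bar z_k}=\frac14\partial_{x_j}\partial_{x_k}$. So for $\phi=\phi(x_1,x_2)$ the matrix $A[\phi]$ consists of the block $Q+D^2\phi$ and diagonal entries $\tan a$, and
$$\Theta(A[\phi])=F(Q+D^2\phi)+(n-2)a. \tag{18}$$
Regard $\phi_0^\tau$ as a function on $X$; then $Q+D^2\phi_0^\tau=D^2u_0^\tau$. By (16), (9) and the choice of $a$,
$$\Theta(A[\phi_0^\tau])>\tfrac\pi2-2\rho+(n-2)a\ge\omega+(n-2)a=\hat\Theta-\tfrac\pi2,$$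
$$\Theta(A[\phi_0^\tau])>\tfrac\pi2-2\rho+(n-2)a\ge\tfrac\pi2-\tfrac\varepsilon2+(n-2)\tfrac\pi2-\tfrac\varepsilon2=(n-1)\tfrac\pi2-\varepsilon .$$
So $\phi_0^\tau\in\mathcal H$ with the phase bound of Theorem A, for every $\tau\in(0,\tau_0]$.

## 9. No smooth solution for small $\tau$

Let $t_1\in(0,t_0]$ with $t_1\le T_0$. We claim that for all sufficiently small $\tau>0$ there is no smooth solution of the LBMCF on $X\times[0,t_1]$ starting from $\phi_0^\tau$. This proves Theorem A.

Suppose not. Then for a sequence $\tau\to0$ there are smooth solutions $\phi^\tau$ on $X\times[0,t_1]$.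

**Step 1: reduction to two real variables.** Solutions with the same initial value agree. Translations of $X$ preserve $\alpha$ and $\hat\chi$, and translations in the $x_3,\dots,x_n$ and $x_j'$ directions fix $\phi_0^\tau$. Hence $\phi^\tau=\phi^\tau(x_1,x_2,t)$. Put $u^\tau=\frac12x^TQx+d_\tau\cdot x+\phi^\tau$. Then $u^\tau(\cdot,0)=u_0^\tau$, and by (18) and $\hat\Theta=\hat\Theta_2+(n-2)a$,
$$u_t^\tau=F(D^2u^\tau)-\hat\Theta_2\quad\text{on }\mathbb R^2\times[0,t_1]. \tag{19}$$

**Step 2: a lower bound on the angles.** This is needed to rotate by $\frac\pi4$ at every time. Put $\Theta_2:=F(D^2u^\tau)$. It is $\Lambda$-periodic, and by (19) $\partial_t\Theta_2=F^{ij}\partial_{ij}u^\tau_t=F^{ij}\partial_{ij}\Theta_2$. By the minimum principle, (16) and (9), $\Theta_2>\frac\pi2-2\rho\ge\frac\pi4$ on $[0,t_1]$. Each of the two angles is below $\frac\pi2$, so each is above $\frac\pi4-\frac\pi2=-\frac\pi4$. That is, $I+D^2u^\tau>0$.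

**Step 3: rotation.** By Step 2, Lemma 2 with $\sigma=\frac\pi4$ gives a smooth $\bar u^\tau$ on $\mathbb R^2\times[0,t_1]$. The rotation lowers the sum of the two angles by $\frac\pi2$, so
$$\bar u_t^\tau=u_t^\tau=F(D^2\bar u^\tau)+\tfrac\pi2-\hat\Theta_2,$$
which is the equation (14). All angles of $D^2\bar u^\tau$ are below $\frac\pi2-\frac\pi4=\frac\pi4$, i.e.
$$D^2\bar u^\tau<I. \tag{20}$$
This inequality is where existence of $\phi^\tau$ enters: a smooth potential has all angles below $\frac\pi2$. By (17), $I+Q=2(I-\bar Q)^{-1}$, so $D^2\bar u^\tau$ is periodic for the lattice $\frac1{\sqrt2}(I+Q)\Lambda=2\pi\mathbb Z^2$.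

**Step 4: the initial value of $\bar u^\tau$ is $w_\tau$.** We must check that the two rotations cancel including constants. Let $Y\in\mathbb R^2$ and $P=Dw_\tau(Y)$. By Lemma 2 with $\sigma=-\frac\pi4$, the corresponding point and data are
$$x=\tfrac{Y-P}{\sqrt2},\qquad p=Du_0^\tau(x)=\tfrac{Y+P}{\sqrt2},\qquad u_0^\tau(x)=w_\tau(Y)-\tfrac12Y\cdot P-\tfrac14(|P|^2-|Y|^2).$$
The rotation by $\frac\pi4$ sends $x$ to $\frac{x+p}{\sqrt2}=Y$. Since $x\cdot p=\frac12(|Y|^2-|P|^2)$ and $|p|^2-|x|^2=2Y\cdot P$, (8) gives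
$$\bar u^\tau(Y,0)=u_0^\tau-\tfrac12x\cdot p+\tfrac14(|p|^2-|x|^2)=u_0^\tau-\tfrac14(|Y|^2-|P|^2)+\tfrac12Y\cdot P=w_\tau(Y).$$

**Step 5: comparison with $U$.** The aim is uniform convergence at time $t_1$; no derivative estimate on $\bar u^\tau$ is needed. Let $v=\bar u^\tau-U$ on $[0,t_1]$. Then $v(\cdot,0)=w_\tau-w=\tau k$ is $2\pi\mathbb Z^2$-periodic, and $v_t=F(D^2\bar u^\tau)-F(D^2U)$ is $2\pi\mathbb Z^2$-periodic, so $v$ is periodic. Moreover
$$v_t=B^{ij}v_{ij},\qquad B^{ij}=\int_0^1F^{ij}\big(\theta D^2\bar u^\tau+(1-\theta)D^2U\big)\,d\theta>0 .$$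
The maximum principle gives $|v|\le\tau\max|k|\le3\tau$. So $\bar u^\tau(\cdot,t_1)\to U(\cdot,t_1)$ uniformly as $\tau\to0$. Here it matters that $U$ and $t_1$ do not depend on $\tau$.

**Step 6: contradiction.** By (20) the functions $Y\mapsto\frac12|Y|^2-\bar u^\tau(Y,t_1)$ are convex. A limit of convex functions is convex, so $\frac12|Y|^2-U(Y,t_1)$ is convex, i.e. $D^2U(\cdot,t_1)\le I$. This contradicts $U_{11}(0,t_1)>1$ in (15). $\blacksquare$
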